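\title{Log-concavity and ultra-log-concavity for spanning subgraphs with degree constraints}

\begin{abstract}
Let $G$ be a finite graph with $n$ edges, loops and multiple edges allowed, and prescribe an interval $[f(v),g(v)]$ at each vertex $v$. Let $N_j$ be the number of $j$-edge spanning subgraphs whose degree at every vertex $v$ lies in $[f(v),g(v)]$. We prove Wagner's conjecture that $(N_j)$ is logarithmically concave with no internal zeros. Grouping pairs of subgraphs by intersection and symmetric difference reduces the conjecture to an inequality for degree constraints that are invariant under complementation, and that inequality follows by applying the same grouping to its square. A quantitative form of the argument shows that $N_j/\binom nj$ is log-concave, also with nonnegative edge weights and log-concave vertex activities. The constant is sharp, and we determine the cases of equality in the unweighted problem.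
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $G=(V,E)$ is a finite graph with $n=|E|$ edges; loops and multiple edges are allowed. We regard each edge as two \emph{half-edges}, each attached to a vertex, and a loop has both at the same vertex. For $H\subseteq E$ and $v\in V$, let $\deg(H,v)$ be the number of half-edges at $v$ that belong to edges of $H$. This is the degree of $v$ in the spanning subgraph $(V,H)$, a loop counting $2$, and it is additive over disjoint unions of edge sets. Given integer-valued functions $f,g$ on $V$, a set $H\subseteq E$ is \emph{$(f,g)$-admissible}, or just \emph{admissible}, if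
\[
f(v)\le \deg(H,v)\le g(v)\qquad\text{for all }v\in V .
\]
Let $N_j$ be the number of admissible sets with $j$ edges; thus $N_j=0$ unless $0\le j\le n$.

A sequence $(a_j)$ of nonnegative numbers is \emph{log-concave} if $a_j^2\ge a_{j-1}a_{j+1}$ whenever $j-1$ and $j+1$ are indices, and it has \emph{no internal zeros} if $a_ia_k\ne0$ implies $a_j\neq0$ for $i\le j\le k$. The two conditions together say that the nonzero terms occupy an interval of indices on which the ratios $a_{j+1}/a_j$ do not increase; in particular the sequence rises and then falls.

What shape does $(N_j)$ have? With no constraints, $N_j=\binom nj$. If $f=g$, then $2|H|=\sum_v f(v)$ for every admissible $H$, so at most one $N_j$ is nonzero. If $G$ is a star and only its center $c$ is constrained, then $N_j=\binom nj$ for $f(c)\le j\le g(c)$ and $N_j=0$ otherwise. In these three cases even $N_j/\binom nj$, the probability that a uniformly random $j$-set of edges is admissible, is log-concave with no internal zeros: it is constant on an interval and zero outside. The case $f\equiv0$, $g\equiv1$, where $N_j$ counts matchings with $j$ edges,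 shows that the class also contains sequences without any such simple description.

The numbers $N_j$ specialize a weighted count. For edge weights $\lambda=(\lambda_e)_{e\in E}$, vertex activities $u=(u_v(j))_{v\in V,\,j\in\mathbb N}$ and variables $x=(x_v)_{v\in V}$, put
\[
Z(G,\lambda,u;x)=\sum_{H\subseteq E}\ \prod_{e\in H}\lambda_e\prod_{v\in V}u_v(\deg(H,v))\,x_v^{\deg(H,v)} .
\]
Take $\lambda\equiv1$, let $u_v$ be the indicator of $[f(v),g(v)]$, and set every $x_v=y^{1/2}$. Since the degrees of $H$ sum to $2|H|$, we get $Z=\sum_jN_jy^j$. Wagner \cite{Wagner} posed the conjecture that the coefficient sequence of this polynomial is always log-concave with no internal zeros. Our first result is that this is true.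

\begin{theorem}\label{thm:main}
For every finite graph $G=(V,E)$ and all functions $f,g:V\to\mathbb N$, the sequence $(N_j)$ is log-concave with no internal zeros.
\end{theorem}

The stronger property seen in the three examples also holds in general, and it survives weights.

\begin{theorem}\label{thm:ultra}
Let $\lambda_e\ge0$ for all $e\in E$, and for each $v\in V$ let $(u_v(j))_{j\ge0}$ be nonnegative and log-concave with no internal zeros. Put
\[
w_H=\prod_{e\in H}\lambda_e\prod_{v\in V}u_v(\deg(H,v)),\qquad W_j=\sum_{|H|=j}w_H .
\]
Then $(W_j)$ has no internal zeros, and for $1\le j\le n-1$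
\begin{equation}\label{eq:ultra}
W_j^2\ \ge\ \Big(1+\frac1j\Big)\Big(1+\frac1{n-j}\Big)W_{j-1}W_{j+1}.
\end{equation}
Equivalently, the sequence $W_j/\binom nj$, $0\le j\le n$, is log-concave. The constant is best possible for every $n$ and $j$: for $\lambda\equiv1$ and $u_v\equiv1$ we have $W_j=\binom nj$, and equality holds.
\end{theorem}

A sequence satisfying \eqref{eq:ultra} is called \emph{ultra-log-concave of order $n$}. The last two assertions of the theorem follow from
\begin{equation}\label{eq:binom}
\frac{\binom nj}{\binom n{j-1}}\cdot\frac{\binom nj}{\binom n{j+1}}=\frac{n-j+1}{j}\cdot\frac{j+1}{n-j}=\Big(1+\frac1j\Big)\Big(1+\frac1{n-j}\Big).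
\end{equation}
Nonnegative values of the variables $x_v$ are covered as well, because $u_v(j)x_v^{\,j}$ is again log-concave with no internal zeros. For the unweighted counts we can say when \eqref{eq:ultra} is tight.

\begin{theorem}\label{thm:equality}
Let $f,g:V\to\mathbb N$, let $\lambda\equiv1$ and let $u_v$ be the indicator of $[f(v),g(v)]$, so that $W_i=N_i$ for all $i$. Let $1\le j\le n-1$ and $N_j>0$. Equality holds in \eqref{eq:ultra} if and only if every $H\subseteq E$ with $|H|\in\{j-1,j,j+1\}$ is admissible. In particular, $N_j^2>N_{j-1}N_{j+1}$ whenever $N_j>0$ and $1\le j\le n-1$.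
\end{theorem}

Two approaches suggest themselves. By Newton's inequalities, the coefficients of a real polynomial of degree at most $n$ with only real zeros satisfy \eqref{eq:ultra}. But a star with three edges and degree at most $2$ at the center gives $1+3y+3y^2$, whose discriminant is $-3$. The other approach is to inject the pairs $(K,H)$ of admissible sets of sizes $j+1$, $j-1$ into the pairs of sizes $j$, $j$ by exchanging edges along a path that alternates between $K$ and $H$. Such a path exists, but when degrees exceed $1$ it depends on choices at the vertices, and these would have to be recovered from the image. We use alternating paths only to show that certain sets exist (Section~\ref{sec:exchange}); all the counting is done by an induction.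

Theorem~\ref{thm:ultra} contains Theorem~\ref{thm:main}, since the indicator of an interval is log-concave with no internal zeros. We prove Theorem~\ref{thm:main} first, in Sections~\ref{sec:pairs}--\ref{sec:main}, because it shows the mechanism with nothing else in the way, and then keep track of the constant.

\section{Pairs of edge sets and symmetric instances}\label{sec:pairs}

Both $N_{j+1}N_{j-1}$ and $N_j^2$ count ordered pairs $(K,H)$ of admissible sets with $|K|+|H|=2j$. Moving edges between $K$ and $H$ changes neither $H\cap K$ nor $H\triangle K$, so we fix these two sets and compare the two counts group by group. Within a group, a pair is a way to split $H\triangle K$ into two parts, and the constraints treat the two parts alike. This leads to the following definition.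

A \emph{symmetric instance} $(D,b)$ consists of a set $D\subseteq E$ of even size $2m$ and a function $b:V\to\mathbb Z$. A subset $A\subseteq D$ is \emph{balanced} if
\[
b(v)\le\deg(A,v)\le\deg(D,v)-b(v)\qquad\text{for all }v\in V,
\]
and $M_t=M_t(D,b)$ is the number of balanced sets of size $m+t$. Since $\deg(D\setminus A,v)=\deg(D,v)-\deg(A,v)$, the complement of a balanced set is balanced, and therefore $M_{-t}=M_t$.

For $F\subseteq E$ and $j\ge0$, let $\mathcal P(F,j)$ be the set of pairs $(I,S)$ of disjoint subsets of $F$ with $2|I|+|S|=2j$. Then $|S|$ is even and $|S|/2=j-|I|$.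

\begin{lemma}[Pair decomposition]\label{lem:pairs}
Let $F\subseteq E$, $j\ge0$ and $t\in\mathbb Z$.
\begin{enumerate}
\item[(a)] The map $(K,H)\mapsto(I,S,A)=(H\cap K,\ H\triangle K,\ K\setminus H)$ is a bijection from the pairs of subsets of $F$ with $|K|=j+t$, $|H|=j-t$ onto the triples with $(I,S)\in\mathcal P(F,j)$, $A\subseteq S$ and $|A|=|S|/2+t$. For all $v$,
\[
\deg(K,v)=\deg(I,v)+\deg(A,v),\qquad \deg(H,v)=\deg(I,v)+\deg(S,v)-\deg(A,v).
\]
\item[(b)] Let $f,g:V\to\mathbb Z$. Then $K$ and $H$ are both $(f,g)$-admissible if and only if $A$ is balanced in the symmetric instance $(S,b_{I,S})$, where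
\begin{equation}\label{eq:b}
b_{I,S}(v)=\max\big(f(v)-\deg(I,v),\ \deg(I,v)+\deg(S,v)-g(v)\big).
\end{equation}
\end{enumerate}
Consequently, if $N_i(F)$ is the number of admissible $i$-subsets of $F$, then
\begin{equation}\label{eq:pairs}
N_{j+t}(F)\,N_{j-t}(F)=\sum_{(I,S)\in\mathcal P(F,j)}M_t(S,b_{I,S}).
\end{equation}
\end{lemma}

\begin{proof}
(a) The inverse map is $K=I\cup A$, $H=I\cup(S\setminus A)$, both unions disjoint, and this gives the degree formulas. We have $|K|+|H|=2|I|+|S|$ and $|K|-|H|=2|A|-|S|$. Hence $(|K|,|H|)=(j+t,j-t)$ if and only if $2|I|+|S|=2j$ and $|A|=|S|/2+t$.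

(b) Fix $v$ and let $i,s,a$ be the degrees of $I,S,A$ at $v$. The conditions $f(v)\le i+a\le g(v)$ and $f(v)\le i+s-a\le g(v)$ give two lower bounds for $a$, namely $f(v)-i$ and $i+s-g(v)$, and two upper bounds, namely $s-(f(v)-i)$ and $g(v)-i=s-(i+s-g(v))$. Together they say $b_{I,S}(v)\le a\le s-b_{I,S}(v)$.
\end{proof}

By \eqref{eq:pairs} with $t=1$ and $t=0$, log-concavity of $(N_j)$ follows from a statement about one symmetric instance.

\begin{proposition}\label{prop:sym}
For every symmetric instance, $M_1\le M_0$.
\end{proposition}

At first this looks like no progress. Balanced sets are the admissible subsets of $D$ for $f=b$, $g=\deg(D,\cdot)-b$, and since $M_{-1}=M_1$, the inequality $M_1\le M_0$ is the log-concavity inequality $M_1M_{-1}\le M_0^2$ at the middle of $D$. If we apply \eqref{eq:pairs} to it, the instance $(D,b)$ reappears on the right, in the group of complementary pairs. The point is that it reappears to the first power, while the left side is a square.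

\section{Two edges and four edges}\label{sec:small}

Let $|D|=2$. Then $M_1\le 1$. If $D$ is balanced, so is $\emptyset$; hence $b\le0$ everywhere, every subset is balanced, and $M_0=2$. Thus $M_1\le\frac12M_0$.

Let $|D|=4$, so that $M_1$ counts balanced triples, $M_{-1}=M_1$ balanced single edges and $M_0$ balanced $2$-sets. There are $M_1^2$ pairs $(K,H)$ of balanced sets with $|K|=3$, $|H|=1$. In $M_1$ of them $H=D\setminus K$, one for each balanced $K$; in the other $M_1^2-M_1$ we have $H\subseteq K$. There are $M_0^2$ pairs of balanced $2$-sets: $M_0$ with $H=D\setminus K$, another $M_0$ with $H=K$, and $M_0^2-2M_0$ with $|H\cap K|=1$. If $\{e\}$ and $\{e,e_1,e_2\}$ are balanced, then so are $\{e,e_1\}$ and $\{e,e_2\}$, whose degrees lie in between. So the pair $(\{e,e_1,e_2\},\{e\})$ yields the two pairs $(\{e,e_1\},\{e,e_2\})$ and $(\{e,e_2\},\{e,e_1\})$, each of which determines it. This is the two-edge case, applied to $I=\{e\}$, $S=\{e_1,e_2\}$. We obtain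
\begin{equation}\label{eq:four}
M_1^2-M_1\ \le\ \tfrac12\,(M_0^2-2M_0)\ \le\ M_0^2-M_0 .
\end{equation}
If all subsets are balanced, then $(M_1,M_0)=(4,6)$ and the first inequality reads $12\le12$.

The complementary pairs, about which we know nothing yet, were simply removed from both sides. The function $x^2-x$ vanishes at $0$ and $1$ and is strictly increasing on the positive integers, so \eqref{eq:four} gives $M_1\le M_0$ unless $(M_1,M_0)=(1,0)$. Counting cannot exclude this case, and here the graph enters. Let $K=\{e_1,e_2,e_3\}$ and $H=\{e\}$ be balanced and complementary. For each of the two half-edges of $e$ in turn, reserve a not yet reserved half-edge of $K$ at the same vertex, if there is one. At most two half-edges are reserved, so some $e_i$ has no reserved half-edge. At an endpoint $v$ of $e_i$ an unreserved half-edge of $K$ is left over, so every half-edge of $e$ at $v$ found a partner in $K\setminus\{e_i\}$, and $\deg(H,v)\le\deg(\{e,e_i\},v)\le\deg(K,v)$. At all other vertices $\{e,e_i\}$ has the same degree as $H$. So $\{e,e_i\}$ is balanced and $M_0\ge1$.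

The general proof has the same two parts: an induction that gives $M_1^2-M_1\le M_0^2-M_0$, and an exchange argument that excludes $(M_1,M_0)=(1,0)$.

\section{The exchange lemma}\label{sec:exchange}

Given $|H|<|K|$, we want to enlarge $H$ by one edge without leaving the range of degrees spanned by $H$ and $K$. Adding a single edge of $K$ may be impossible: if $K=\{pq,pr\}$ and $H=\{qr\}$ in a triangle $pqr$, the degrees at $q$ and $r$ must stay equal to $1$. The remedy is to compensate an added half-edge by a removed one at the same vertex, and to follow the chain of compensations to its ends.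

\begin{lemma}\label{lem:exchange}
Let $H,K\subseteq E$ with $|H|<|K|$. There is a set $H'\subseteq H\cup K$ with $|H'|=|H|+1$ such that, for every $v$, the degree $\deg(H',v)$ lies between $\deg(H,v)$ and $\deg(K,v)$ inclusive. In particular, if $H$ and $K$ are $(f,g)$-admissible, then so is $H'$.
\end{lemma}

\begin{proof}
Call the edges of $K\setminus H$ red and those of $H\setminus K$ blue, and let $r_v$ and $b_v$ be the numbers of red and blue half-edges at $v$. Then $\deg(K,v)-\deg(H,v)=r_v-b_v$. At each vertex $v$ choose $\min(r_v,b_v)$ disjoint pairs, each consisting of a red and a blue half-edge at $v$. Exactly $\max(r_v-b_v,0)$ red half-edges at $v$ remain unpaired.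

Form an auxiliary multigraph $L$ whose nodes are the red and blue edges, with one link for each chosen pair, joining the two edges that contain its half-edges. An edge has two half-edges, so each node of $L$ has at most two links, and the components of $L$ are paths (a single node is allowed) and cycles (two nodes joined by two links are allowed). Each link joins a red node to a blue node, so colors alternate along each component. Hence a cycle has equally many red and blue nodes, and on a path the two numbers differ by at most $1$. In total, red nodes outnumber blue nodes by $|K|-|H|>0$. So some path $P$ has exactly one more red node than blue nodes, and its end nodes are red.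

Let $H'=H\triangle P$: we add the red edges of $P$ and remove the blue ones. Then $H'\subseteq H\cup K$ and $|H'|=|H|+1$. If $P$ has $k$ nodes, its $k-1$ links account for $2k-2$ of its $2k$ half-edges. The other two are unpaired and belong to the end nodes, so they are red; let $\varepsilon_v\in\{0,1,2\}$ be the number of them at $v$. Each link contributes $+1$ and $-1$ to the change of degree at one vertex, so $\deg(H',v)=\deg(H,v)+\varepsilon_v$. If $\varepsilon_v=0$ there is nothing to prove. If $\varepsilon_v>0$, then $\varepsilon_v\le\max(r_v-b_v,0)$ forces $\varepsilon_v\le r_v-b_v$, that is, $\deg(H,v)\le\deg(H',v)\le\deg(K,v)$.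
\end{proof}

In the triangle example $P$ consists of all three edges, $H'=K$ and $\varepsilon_p=2$.

\section{Proof of the conjecture}\label{sec:main}

We isolate the two steps that will be used again with a sharper constant. The first is the recursion behind \eqref{eq:four}.

\begin{lemma}\label{lem:rec}
Let $(D,b)$ be a symmetric instance with $|D|=2m$, and define $b_{I,S}$ by \eqref{eq:b} with $f=b$, $g=\deg(D,\cdot)-b$. Then $(\emptyset,D)\in\mathcal P(D,m)$ and $b_{\emptyset,D}=b$. If $\mathcal P'$ denotes the set of all other pairs in $\mathcal P(D,m)$, then $|S|<2m$ for $(I,S)\in\mathcal P'$, and for all $t$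
\[
M_t^2-M_t=\sum_{(I,S)\in\mathcal P'}M_t(S,b_{I,S}).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:b}, $b_{\emptyset,D}=\max\big(b,\ \deg(D,\cdot)-(\deg(D,\cdot)-b)\big)=b$. If $S=D$ then $I=\emptyset$ by disjointness, so in every other pair $S$ is a proper subset of $D$. In \eqref{eq:pairs} with $F=D$, $j=m$, the left side is $M_tM_{-t}=M_t^2$ and the term of $(\emptyset,D)$ is $M_t$.
\end{proof}

The second step passes from the quadratic inequality back to the linear one. It uses that $M_1$ is an integer, and it uses the exchange lemma.

\begin{lemma}\label{lem:close}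
Let $(D,b)$ be a symmetric instance and $c>0$ a real number. If $M_1^2-M_1\le(cM_0)^2-cM_0$, then $M_1\le cM_0$.
\end{lemma}

\begin{proof}
The hypothesis says $(M_1-cM_0)(M_1+cM_0-1)\le0$. Suppose $M_1>cM_0$. Then $M_1+cM_0\le1$, and $M_1$ is a positive integer, so $M_1=1$ and $M_0=0$. Let $|D|=2m$ and let $K$ be the balanced set of size $m+1$. Then $H=D\setminus K$ is balanced of size $m-1$, and Lemma~\ref{lem:exchange} gives a balanced set $H'\subseteq D$ of size $m$. So $M_0\ge1$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sym}]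
Induction on $m=|D|/2$. For $m=0$ we have $M_1=0$. Let $m\ge1$. By Lemma~\ref{lem:rec} for $t=1$ and $t=0$, and by the induction hypothesis for the smaller instances $(S,b_{I,S})$,
\[
M_1^2-M_1=\sum_{\mathcal P'}M_1(S,b_{I,S})\le\sum_{\mathcal P'}M_0(S,b_{I,S})=M_0^2-M_0 .
\]
Lemma~\ref{lem:close} with $c=1$ gives $M_1\le M_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N_i,N_k\ne0$ with $i<k$, and take admissible sets $H,K$ of sizes $i,k$. Lemma~\ref{lem:exchange} gives an admissible set of size $i+1$, so $N_{i+1}\ne0$. Repeating this with $i+1$ in place of $i$ shows that $N_j\neq0$ for $i\le j\le k$. For log-concavity, \eqref{eq:pairs} with $F=E$ and Proposition~\ref{prop:sym} give, for all $j\ge0$,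
\[
N_{j+1}N_{j-1}=\sum_{(I,S)\in\mathcal P(E,j)}M_1(S,b_{I,S})\le\sum_{(I,S)\in\mathcal P(E,j)}M_0(S,b_{I,S})=N_j^2 .\qedhere
\]
\end{proof}

\section{The sharp constant for symmetric instances}\label{sec:sharp}

Put
\[
c_m=\frac m{m+1}=1-\frac1{m+1}\qquad(m\ge0).
\]
Inequality \eqref{eq:ultra} says $W_{j-1}W_{j+1}\le c_jc_{n-j}W_j^2$. For a symmetric instance, where $n=2m$ and $j=m$, this reads $M_1\le c_mM_0$, and no smaller constant is possible, since $\binom{2m}{m+1}=c_m\binom{2m}{m}$.

\begin{proposition}\label{prop:sharp}
For every symmetric instance $(D,b)$ with $|D|=2m$, we have $M_1\le c_mM_0$.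
\end{proposition}

For $m=1$ this was shown in Section~\ref{sec:small}. For $m=2$, Lemma~\ref{lem:close} asks for $M_1^2-M_1\le(\frac23M_0)^2-\frac23M_0$, and \eqref{eq:four} gives the bound $\frac12M_0^2-M_0$. The first bound exceeds the second by $\frac1{18}M_0(6-M_0)$, which is nonnegative because $M_0\le\binom42$. So the size of the ground set now matters. In general, the group $(I,S)$ carries the factor
\[
c_{j-|I|}=1-\frac1{j+1-|H\cap K|},
\]
which varies from pair to pair. The gain $1/(j+1-|H\cap K|)$ is larger when $H$ and $K$ overlap more, and $j$-subsets of an $n$-set cannot all avoid one another. One expects the average gain to be least when the weight is spread evenly over all $j$-subsets, and the next lemma confirms this.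

\begin{lemma}\label{lem:kernel}
Let $1\le j\le n$, let $H,K$ range over the $j$-subsets of an $n$-set $X$, and put $\kappa(H,K)=1/(j+1-|H\cap K|)$. The matrix $\kappa$ is positive definite, and for every real vector $w=(w_H)$
\begin{equation}\label{eq:kernel}
\sum_{H,K}w_Hw_K\,c_{j-|H\cap K|}\ \le\ c_jc_{n-j}\Big(\sum_Hw_H\Big)^2,
\end{equation}
with equality if and only if $w$ is constant.
\end{lemma}

\begin{proof}
We write the quadratic form of $\kappa$ as a sum of squares. For $0\le k\le j$ let $\beta_k=\int_0^1\tau^{\,j-k}(1-\tau)^k\,d\tau>0$. For $0\le a\le j$, the binomial theorem gives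
\[
\sum_{k=0}^a\binom ak\beta_k=\int_0^1\tau^{\,j-a}\sum_{k=0}^a\binom ak\tau^{\,a-k}(1-\tau)^k\,d\tau=\int_0^1\tau^{\,j-a}\,d\tau=\frac1{j+1-a}.
\]
With $a=|H\cap K|$ this says $\kappa(H,K)=\sum_{T\subseteq H\cap K}\beta_{|T|}$, and therefore
\[
w^{\mathsf T}\kappa w=\sum_{T\subseteq X,\ |T|\le j}\beta_{|T|}\Big(\sum_{H\supseteq T}w_H\Big)^2\ \ge\ \beta_j\sum_Hw_H^2,
\]
where we kept only the terms with $|T|=j$. So $\kappa$ is positive definite.

Fix $H$. There are $\binom ji\binom{n-j}i$ sets $K$ with $|H\cap K|=j-i$. Using $\frac1{i+1}\binom ji=\frac1{j+1}\binom{j+1}{j-i}$ and Vandermonde's identity $\sum_i\binom p{r-i}\binom qi=\binom{p+q}r$, every row sum of $\kappa$ equals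
\[
\sigma=\sum_i\binom ji\binom{n-j}i\frac1{i+1}=\frac1{j+1}\sum_i\binom{j+1}{j-i}\binom{n-j}i=\frac1{j+1}\binom{n+1}j .
\]
Thus $\kappa\mathbf 1=\sigma\mathbf 1$ for the all-ones vector $\mathbf 1$. Let $W=\sum_Hw_H$ and write $w=\alpha\mathbf 1+w'$ with $\alpha=W/\binom nj$, so that $\mathbf 1^{\mathsf T}w'=0$. As $\kappa$ is symmetric, the cross terms $\alpha\,\mathbf 1^{\mathsf T}\kappa w'=\alpha\sigma\mathbf 1^{\mathsf T}w'$ vanish, and
\[
w^{\mathsf T}\kappa w=\alpha^2\sigma\binom nj+w'^{\mathsf T}\kappa w'\ \ge\ \theta W^2,\qquad \theta=\frac{\sigma}{\binom nj}=\frac{n+1}{(j+1)(n-j+1)},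
\]
with equality if and only if $w'=0$. The left side of \eqref{eq:kernel} is $W^2-w^{\mathsf T}\kappa w\le(1-\theta)W^2$. Finally $(j+1)(n-j+1)-(n+1)=j(n-j)$, so $1-\theta=c_jc_{n-j}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Induction on $m$. For $m=0$ we have $M_1=0$. Let $m\ge1$ and use the notation of Lemma~\ref{lem:rec}. The instance $(S,b_{I,S})$ has $|S|/2=m-|I|$. By the induction hypothesis, and then by adding and subtracting the term $c_mM_0$ of the pair $(\emptyset,D)$,
\[
M_1^2-M_1\le\sum_{\mathcal P'}c_{m-|I|}M_0(S,b_{I,S})=\sum_{\mathcal P(D,m)}c_{m-|I|}M_0(S,b_{I,S})\ -\ c_mM_0 .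
\]
Let $Y$ be the family of balanced $m$-subsets of $D$, so $|Y|=M_0$. By Lemma~\ref{lem:pairs}, $M_0(S,b_{I,S})$ is the number of pairs $(K,H)\in Y^2$ with $H\cap K=I$ and $H\triangle K=S$. So the last sum equals $\sum_{H,K\in Y}c_{m-|H\cap K|}$, which is at most $c_m^2M_0^2$ by Lemma~\ref{lem:kernel} with $X=D$, $j=m$ and $w$ the indicator of $Y$. Hence $M_1^2-M_1\le(c_mM_0)^2-c_mM_0$, and Lemma~\ref{lem:close} applies with $c=c_m>0$.
\end{proof}

\section{Weights and equality}\label{sec:weights}

The induction cannot be run with weights, because Lemma~\ref{lem:close} needs $M_1$ to be an integer. Instead we bring in the weights afterwards: within a group $(I,S)$ the edge weights contribute a constant factor, and the vertex activities are nonnegative combinations of symmetric interval constraints. The second fact is where log-concavity of the activities is used.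

\begin{lemma}\label{lem:layers}
Let $(u(k))_{k\ge0}$ be nonnegative and log-concave with no internal zeros. Let $i,s\ge0$ be integers and $\varphi(a)=u(i+a)\,u(i+s-a)$ for $0\le a\le s$. Then there are numbers $\gamma_\ell\ge0$, $0\le\ell\le s/2$, with
\[
\varphi(a)=\sum_{0\le\ell\le s/2}\gamma_\ell\,\mathbf 1[\ell\le a\le s-\ell]\qquad(0\le a\le s).
\]
\end{lemma}

\begin{proof}
First, $u(p)u(q)\le u(p+1)u(q-1)$ for $p<q$. This is trivial if $u(p)u(q)=0$. Otherwise $u>0$ on $[p,q]$, as there are no internal zeros, and log-concavity makes the ratios $u(k+1)/u(k)$ nonincreasing for $p\le k\le q-1$; hence $u(p+1)/u(p)\ge u(q)/u(q-1)$. With $p=i+\ell-1$ and $q=i+s-\ell+1$ we get $\varphi(\ell-1)\le\varphi(\ell)$ for $1\le\ell\le s/2$. Put $\gamma_0=\varphi(0)$ and $\gamma_\ell=\varphi(\ell)-\varphi(\ell-1)\ge0$. The condition $\ell\le a\le s-\ell$ means $\ell\le\min(a,s-a)$, so the sum telescopes to $\varphi(\min(a,s-a))$, which equals $\varphi(a)$ because $\varphi(s-a)=\varphi(a)$.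
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ultra}]
\emph{No internal zeros.} All $w_H$ are nonnegative, so $W_j>0$ if and only if $w_H>0$ for some $j$-set $H$. Now $w_H>0$ if and only if $\lambda_e>0$ for all $e\in H$ and each $\deg(H,v)$ lies in the support of $u_v$, which is an interval. If $w_H,w_K>0$ and $|H|<|K|$, the set $H'\subseteq H\cup K$ of Lemma~\ref{lem:exchange} meets both conditions, so $W_{|H|+1}>0$. Repeat.

\emph{The inequality.} Let $1\le j\le n-1$. For $(I,S)\in\mathcal P(E,j)$ write $i_v=\deg(I,v)$, $s_v=\deg(S,v)$, and put
\[
\Lambda_{I,S}=\prod_{e\in I}\lambda_e^2\prod_{e\in S}\lambda_e\ \ge0,\qquad\varphi_v(a)=u_v(i_v+a)\,u_v(i_v+s_v-a).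
\]
An edge of $I$ lies in both $K$ and $H$, and an edge of $S$ in exactly one. So if $(K,H)$ corresponds to $(I,S,A)$, then $w_Kw_H=\Lambda_{I,S}\prod_v\varphi_v(\deg(A,v))$, and Lemma~\ref{lem:pairs}(a) gives
\[
W_{j+t}W_{j-t}=\sum_{(I,S)\in\mathcal P(E,j)}\Lambda_{I,S}\,\Phi_t(I,S),\qquad\Phi_t(I,S)=\sum_{A\subseteq S,\ |A|=|S|/2+t}\ \prod_v\varphi_v(\deg(A,v)).
\]
Fix $(I,S)$, write each $\varphi_v$ as in Lemma~\ref{lem:layers} with coefficients $\gamma_{v,\ell}\ge0$, and expand the product over $v$. A term is a choice of a function $b$ with $0\le b(v)\le s_v/2$, and the product of the indicators is $1$ exactly when $A$ is balanced in $(S,b)$. Thus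
\[
\Phi_t(I,S)=\sum_b\Big(\prod_v\gamma_{v,b(v)}\Big)M_t(S,b),
\]
and Proposition~\ref{prop:sharp} gives $\Phi_1(I,S)\le c_{j-|I|}\Phi_0(I,S)$. The product $\Lambda_{I,S}\Phi_0(I,S)$ is the sum of $w_Hw_K$ over the pairs of $j$-sets with $H\cap K=I$ and $H\triangle K=S$. Therefore, by Lemma~\ref{lem:kernel} with $X=E$,
\begin{equation}\label{eq:chain}
W_{j+1}W_{j-1}\ \le\sum_{|H|=|K|=j}w_Hw_K\,c_{j-|H\cap K|}\ \le\ c_jc_{n-j}W_j^2 .
\end{equation}
This is \eqref{eq:ultra}; the remaining assertions were derived from \eqref{eq:binom}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equality}]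
If all sets of sizes $j-1,j,j+1$ are admissible, then $N_i=\binom ni$ for these $i$, and \eqref{eq:binom} gives equality. Conversely, equality in \eqref{eq:ultra} forces equality in the second step of \eqref{eq:chain}, so by Lemma~\ref{lem:kernel} the vector $(w_H)_{|H|=j}$ is constant. Its entries are $0$ or $1$ and their sum $N_j$ is positive, so all $j$-sets are admissible and $N_j=\binom nj$. Equality and \eqref{eq:binom} then give $N_{j-1}N_{j+1}=\binom n{j-1}\binom n{j+1}$. Since $N_i\le\binom ni$ and both binomial coefficients are positive, all sets of sizes $j-1$ and $j+1$ are admissible too. For the last assertion let $N_j>0$. If $N_{j-1}N_{j+1}=0$ the strict inequality is immediate, and otherwise it follows from \eqref{eq:ultra}, whose constant exceeds $1$.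
\end{proof}

\section{What fails without the hypotheses}\label{sec:hyp}

In the examples below an unconstrained vertex has activity $u_v\equiv1$, and $\lambda\equiv1$ unless stated otherwise.

\begin{remark}[Log-concave activities]
Take a vertex with two pendant edges and unconstrained leaves, with $u(0)=u(2)=1$ and $u(1)=\varepsilon$ at the center. Then $(W_0,W_1,W_2)=(1,2\varepsilon,1)$. Log-concavity fails for $0\le\varepsilon<\frac12$, and for $\varepsilon=0$ there is an internal zero; so in Theorem~\ref{thm:main} the allowed degrees at a vertex cannot be an arbitrary set in place of an interval. For a star with $n$ edges and unconstrained leaves, $W_j/\binom nj=u(j)$, so the conclusion of Theorem~\ref{thm:ultra} holds exactly when $u(0),\dots,u(n)$ satisfies the hypothesis.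
\end{remark}

\begin{remark}[No internal zeros in the activities]
The sequence $u=(1,0,0,1,0,0,\dots)$ is log-concave but has internal zeros. Use it at the center of a star with three edges, add one disjoint edge, and leave all other vertices unconstrained. The polynomial $\sum_jW_jy^j$ is $(1+y^3)(1+y)=1+y+y^3+y^4$, and $W_2^2=0<W_1W_3$.
\end{remark}

\begin{remark}[Nonnegative edge weights]
The sign of $\lambda$ was used through $w_H\ge0$ and $\Lambda_{I,S}\ge0$. On a path with three edges of weights $1,-2,1$ in this order, with every $u_v$ the indicator of $\{0,1\}$, we get $(W_0,W_1,W_2)=(1,0,1)$.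
\end{remark}

\begin{remark}[Two half-edges per edge]
That an edge has only two half-edges was used only in the exchange argument of Lemma~\ref{lem:exchange}; the other steps use only the additivity of degrees. Suppose that an edge $e$ with three half-edges, at $v_1,v_2,v_3$, were allowed. Add ordinary edges $e_i=v_iz_i$ for $i=1,2,3$, require degree exactly $1$ at each $v_i$, and leave the $z_i$ unconstrained. An admissible set containing $e$ contains no $e_i$, and one avoiding $e$ contains every $e_i$, so $(N_0,\dots,N_4)=(0,1,0,1,0)$. This is a symmetric instance on four edges, with $b=1$ at the $v_i$ and $b=0$ at the $z_i$, and it has $(M_1,M_0)=(1,0)$: the one case that the counting leaves open.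
\end{remark}

\begin{thebibliography}{1}

\bibitem{Wagner}
David G. Wagner, \emph{Weighted enumeration of spanning subgraphs with degree constraints}, arXiv:0803.1659 (2008).

\end{thebibliography}
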